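\title{Every open Riemann surface embeds in the six-sphere as a null-torsion holomorphic curve}

\begin{abstract}
We show that every open Riemann surface can be conformally embedded in the nearly K\"ahler sphere $\mathbb S^6$ as a null-torsion holomorphic curve. The embedding is proper into the complement of one fixed totally geodesic holomorphic $2$-sphere. The curves come from solutions of the equation $dz=(W'')^2dx$ on the surface, which are built along an exhaustion so that two quadratic expressions in $(W,W',W'',z)$ dominate all linear ones at infinity. We also show that on a surface with a Green function no immersed holomorphic curve has a finite limit set, so the $2$-sphere cannot be replaced by a finite set.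
\end{abstract}

\section{Introduction}

Regard $\mathbb S^6$ as the unit sphere in the space $\mathbb R^7=\operatorname{Im}\mathbb O$ of imaginary octonions, with the round metric and the almost complex structure $J_p(Y)=p\times Y$, where $\times$ is the octonionic cross product. A \emph{holomorphic curve} is a conformal map $u\colon\Sigma\to\mathbb S^6$, possibly branched, from a Riemann surface $(\Sigma,j)$ such that $du\circ j=J\circ du$.

Holomorphic curves have a Frenet frame, as curves in $\mathbb R^3$ do. Suppose that $u$ is not totally geodesic. Away from a discrete set (the branch points and the zeros of the second fundamental form), $u^*T\mathbb S^6$ is the orthogonal sum of three $J$-complex lines: the tangent line $L_T$, the line $L_N$ in the normal bundle spanned by the second fundamental form, and their orthogonal complement $L_B$. The three lines extend smoothly across the discrete set. Let $\nabla$ be the Levi-Civita connection and $\overline D=\nabla-\frac12J(\nabla J)$ the canonical Hermitian connection, which preserves both the metric and $J$. In a local unitary frame $f_1\in L_T$,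 $f_2\in L_N$, $f_3\in L_B$ we have $du=\zeta_1\otimes f_1$ for a $(1,0)$-form $\zeta_1$, and
\begin{equation}\label{eq:frenet}
\begin{aligned}
\overline Df_1&=\gamma_{11}\otimes f_1+\kappa\zeta_1\otimes f_2,\\
\overline Df_2&=-\bar\kappa\bar\zeta_1\otimes f_1+\gamma_{22}\otimes f_2+\tau\zeta_1\otimes f_3,\\
\overline Df_3&=-\bar\tau\bar\zeta_1\otimes f_2+\gamma_{33}\otimes f_3,
\end{aligned}
\end{equation}
with connection forms $\gamma_{ii}$ and complex functions $\kappa,\tau$. The function $\tau$ depends on the frame, but by a result of Bryant $\tau\zeta_1\otimes f_2^\vee\otimes f_3$ is a well-defined holomorphic section of $L_T^*\otimes L_N^*\otimes L_B$; here $f_2^\vee$ is dual to $f_2$, and the line bundles carry the holomorphic structures of the connections induced by $\overline D$. The curve is \emph{null-torsion} if this section vanishes identically, that is, if $\tau\equiv0$. By the last line of \eqref{eq:frenet}, this says that $L_B$ is $\overline D$-parallel, just as a space curve has zero torsion exactly when its binormal is constant.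

Bryant showed that every compact Riemann surface admits a conformal branched immersion into $\mathbb S^6$ as a null-torsion holomorphic curve, and Rowland that every compact Riemann surface can be conformally embedded as one. The following problem is posed in \cite{Madnick}.

\medskip
\noindent\textbf{Problem.} \emph{Can every open (connected, non-compact) Riemann surface be conformally embedded in $\mathbb S^6$ as a null-torsion holomorphic curve?}
\medskip

An \emph{embedding} is an injective immersion that is a homeomorphism onto its image. If $X$ is an open subset of a compact Riemann surface, the restriction of Rowland's embedding answers the question. A surface of infinite genus is not of this kind, and for it the curve must be built directly.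

One would guess that the answer is yes. As Section~\ref{sec:geometry} shows, one free holomorphic function produces a null-torsion curve, and a surface in general position in a $6$-manifold has no double points since $2+2<6$. General position says nothing, however, about the ends of $X$. The \emph{limit set} of $u\colon X\to\mathbb S^6$ is the set of limits of convergent sequences $u(p_n)$ with $p_n$ leaving every compact subset of $X$. It is nonempty because $\mathbb S^6$ is compact, and if the ends accumulate on the curve itself, an injective immersion need not be an embedding. The remedy is to fix in advance a closed set $\Lambda\subset\mathbb S^6$, to keep $u(X)$ disjoint from $\Lambda$, and to force the limit set into $\Lambda$. Then $u\colon X\to\mathbb S^6\setminus\Lambda$ is proper: if the closed set $u^{-1}(K)$ were not compact for some compact $K\subset\mathbb S^6\setminus\Lambda$, then $K$ would meet the limit set. A proper map into a manifold is closed, so an injective immersion with these properties is an embedding. Our main result carries this out with $\Lambda$ a great $2$-sphere.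

\begin{theorem}\label{thm:A}
There is a totally geodesic $J$-holomorphic great $2$-sphere $S\subset\mathbb S^6$ with the following property. For every open Riemann surface $X$ there is a conformal, unbranched, proper embedding $u\colon X\to\mathbb S^6\setminus S$ that is a null-torsion holomorphic curve in $\mathbb S^6$ and is not totally geodesic. In particular, $u\colon X\to\mathbb S^6$ is an injective immersion and a homeomorphism onto its image, and its limit set lies in $S$.
\end{theorem}

So the answer to the Problem is yes. A punctured compact surface embeds with a finite limit set, and one might hope to take $\Lambda$ finite in general. This is impossible. An open Riemann surface is \emph{non-parabolic} if it carries a Green function (the definition is recalled in Section~\ref{sec:limit}); the disc is an example.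

\begin{theorem}\label{thm:B}
If $X$ is non-parabolic, then no immersed holomorphic curve $u\colon X\to\mathbb S^6$ has a finite limit set. So in Theorem~\ref{thm:A} the sphere $S$ cannot be replaced by a finite set.
\end{theorem}

Section~\ref{sec:geometry} reduces Theorem~\ref{thm:A} to a statement on holomorphic functions $W,z$ on $X$ with $dz=(W'')^2dx$ (Theorem~\ref{thm:C}). Section~\ref{sec:model} shows on a plane annulus how the growth condition of that statement is achieved. Section~\ref{sec:tools} deals with periods, approximation and general position. A solution is then extended from one compact piece of $X$ to the next in two moves, along arcs (Section~\ref{sec:arcs}) and across annuli (Section~\ref{sec:annuli}), and Section~\ref{sec:induction} runs the induction. Section~\ref{sec:limit} proves Theorem~\ref{thm:B} and is independent of Sections~\ref{sec:model}--\ref{sec:induction}.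

\section{From null-torsion curves to the equation $dz=(W'')^2dx$}\label{sec:geometry}

\subsection{The octonions in coordinates}

We need coordinates on $\operatorname{Im}\mathbb O\otimes\mathbb C$ in which the eigenspaces of $J$ are visible. Zorn's algebra provides them. Its elements are arrays with $t_1,t_2\in\mathbb C$ on the diagonal and $a,b\in\mathbb C^3$ off the diagonal, multiplied by the rule
\[
\begin{pmatrix}t_1&a\\ b&t_2\end{pmatrix}\begin{pmatrix}s_1&c\\ e&s_2\end{pmatrix}
=\begin{pmatrix}t_1s_1+a\cdot e&t_1c+s_2a-b\times e\\ s_1b+t_2e+a\times c&t_2s_2+b\cdot c\end{pmatrix},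
\]
where $\cdot$ and $\times$ are the complex bilinear dot and cross products of $\mathbb C^3$. The quadratic form $\det=t_1t_2-a\cdot b$ is multiplicative: expand the determinant of the product and use $(b\times e)\cdot(a\times c)=(a\cdot b)(c\cdot e)-(b\cdot c)(a\cdot e)$ to obtain $(t_1t_2-a\cdot b)(s_1s_2-c\cdot e)$.

The antilinear involution $\varsigma(t_1,a,b,t_2)=(\bar t_2,-\bar b,-\bar a,\bar t_1)$ is an automorphism. Indeed, for $m=(t_1,a,b,t_2)$ and $\tilde m=(s_1,c,e,s_2)$ the entries of $\varsigma(m)\varsigma(\tilde m)$ are
\begin{align*}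
\text{top left:}&\quad \bar t_2\bar s_2+\bar b\cdot\bar c=\overline{t_2s_2+b\cdot c},\\
\text{top right:}&\quad -\bar t_2\bar e-\bar s_1\bar b-\bar a\times\bar c=-\overline{(s_1b+t_2e+a\times c)},\\
\text{bottom left:}&\quad -\bar s_2\bar a-\bar t_1\bar c+\bar b\times\bar e=-\overline{(t_1c+s_2a-b\times e)},\\
\text{bottom right:}&\quad \bar t_1\bar s_1+\bar a\cdot\bar e=\overline{t_1s_1+a\cdot e},
\end{align*}
and these are the entries of $\varsigma(m\tilde m)$. The fixed set of $\varsigma$ is given by $t_2=\bar t_1$, $b=-\bar a$, and there $\det=|t_1|^2+|a|^2$. It is a real $8$-dimensional algebra with unit and with a positive definite multiplicative quadratic norm, so by Hurwitz's theorem it is $\mathbb O$. The orthogonal complement of the unit is $t_1+t_2=0$. Thus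
\[
\operatorname{Im}\mathbb O\otimes\mathbb C=\{v=(t;a;b): t_1=t,\ t_2=-t\}=\mathbb C^7,\qquad \overline{(t;a;b)}=(-\bar t;-\bar b;-\bar a),
\]
and $\mathbb R^7$ consists of the vectors $(i\theta;a;-\bar a)$ with $\theta\in\mathbb R$. For $v=(t;a;b)$ and $w=(s;c;e)$ we have $vw=-\langle v,w\rangle+v\times w$, where
\begin{align}
\langle v,w\rangle&=-ts-\tfrac12(a\cdot e+b\cdot c),\notag\\
v\times w&=\bigl(\tfrac12(a\cdot e-b\cdot c);\ tc-sa-b\times e;\ sb-te+a\times c\bigr)\label{eq:cross}
\end{align}
are the complex bilinear extensions of the inner product and the cross product. Put $|v|^2=\langle v,\bar v\rangle=|t|^2+\frac12(|a|^2+|b|^2)$. The equation $vw=0$ reads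
\begin{equation}\label{eq:vw}
ts+a\cdot e=0,\qquad ts+b\cdot c=0,\qquad tc-sa=b\times e,\qquad sb-te=-a\times c .
\end{equation}

The group $G_2$ of automorphisms of $\mathbb O$ preserves $\langle\,,\rangle$, $\times$ and conjugation, and it acts transitively on $\mathbb S^6$ and on orthonormal pairs in $\mathbb R^7$. For $p\in\mathbb S^6$ let $T^{1,0}_p,T^{0,1}_p\subset\mathbb C^7$ be the eigenspaces of $p\,\times$ for $i$ and $-i$; they are conjugate to each other and their sum is $T_p\mathbb S^6\otimes\mathbb C$. The map $Y\mapsto(Y-iJY)/\sqrt2$ identifies $(T_p\mathbb S^6,J)$ with $T_p^{1,0}$ and its Hermitian product $\langle\xi,\overline{\xi'}\rangle$; we use it to identify a $J$-complex line with a line in $T^{1,0}_p$.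

\begin{lemma}\label{lem:types}
Let $p\in\mathbb S^6$.
\begin{itemize}
\item[(i)] $T^{1,0}_p$ and $T^{0,1}_p$ are isotropic for $\langle\,,\rangle$, $T^{1,0}_p\times T^{1,0}_p\subset T^{0,1}_p$ and $T^{0,1}_p\times T^{0,1}_p\subset T^{1,0}_p$. For $\xi,v\in T^{1,0}_p$, $\xi\times v=0$ if and only if $\xi$ and $v$ are linearly dependent. For $\xi\in T^{1,0}_p$ and $\eta\in T^{0,1}_p$, $\xi\times\eta=i\langle\xi,\eta\rangle p$.
\item[(ii)] If $0\ne v\in T^{1,0}_p$, then $\{w\in\mathbb C^7:vw=0\}=\mathbb Cv\oplus\{\eta\in T^{0,1}_p:\langle\eta,v\rangle=0\}$.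
\item[(iii)] For all $v,w\in\mathbb C^7$, $v\times w=-w\times v$ and $\langle v\times w,v\rangle=0$.
\end{itemize}
\end{lemma}

\begin{proof}
For (i) and (ii) we may take $p=(i;0;0)$, by transitivity. Then $p\times(s;c;e)=(0;ic;-ie)$, so $T^{1,0}_p=\{(0;a;0)\}$ and $T^{0,1}_p=\{(0;0;b)\}$. By \eqref{eq:cross}, $(0;a;0)\times(0;c;0)=(0;0;a\times c)$, $(0;0;b)\times(0;0;e)=(0;-b\times e;0)$, and $(0;a;0)\times(0;0;e)=(\frac12a\cdot e;0;0)=i\,(-\frac12a\cdot e)\,p$. This is (i). For $v=(0;a;0)$ the equations \eqref{eq:vw} become $a\cdot e=0$, $sa=0$, $a\times c=0$, which is (ii). Antisymmetry is visible in \eqref{eq:cross}, and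
$\langle v\times w,v\rangle=-\frac t2(a\cdot e-b\cdot c)-\frac12a\cdot(sb-te)-\frac12b\cdot(tc-sa)=0$.
\end{proof}

Differentiating $p\times Z$ along $Y$ and taking the tangential part gives $(\nabla_YJ)Z=(Y\times Z)^\top$. Hence, for a section $Z$ of $u^*T\mathbb S^6\otimes\mathbb C$ along any map $u$ into $\mathbb S^6$,
\begin{equation}\label{eq:Dbar}
\overline DZ=\nabla Z-\tfrac12\,u\times(du\times Z),
\end{equation}
where $\nabla Z$ is the tangential part of $dZ$. The connection $\overline D$ preserves $T^{1,0}$ and $T^{0,1}$ and commutes with conjugation.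

Let $u$ be an immersed holomorphic curve, so that $du=\xi_0\,d\zeta+\bar\xi_0\,d\bar\zeta$ with $0\neq\xi_0\in T^{1,0}_u$ in a local coordinate $\zeta$. By Lemma~\ref{lem:types}(i), $du\times\xi_0$ and $du\times\bar\xi_0$ are multiples of $u$, so
\begin{equation}\label{eq:tangent}
\nabla Z=\overline DZ\quad\text{for sections $Z$ tangent to the curve.}
\end{equation}
Consequently the second fundamental form satisfies $\mathrm{II}(Y,JZ)=J\,\mathrm{II}(Y,Z)$, and by symmetry $\mathrm{II}(JY,JY)=-\mathrm{II}(Y,Y)$: holomorphic curves are minimal surfaces.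

\subsection{The quadric}

Let $Q=\{[v]\in\mathbb{CP}^6:\langle v,v\rangle=0\}$, a complex manifold of dimension $5$, and
\[
\pi\colon Q\to\mathbb S^6,\qquad \pi([v])=-i\,\frac{v\times\bar v}{|v|^2}.
\]
A vector $v\neq0$ is null exactly when its real and imaginary parts are orthogonal and of equal length, so $G_2$, being transitive on orthonormal pairs, is transitive on $Q$. Since $T^{1,0}_p$ is isotropic, it follows that every null $v\ne0$ lies in $T_p^{1,0}$ for some $p$, and then $v\times\bar v=i|v|^2p$ by Lemma~\ref{lem:types}(i). Therefore $\pi([v])=p\in\mathbb S^6$, and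
\begin{equation}\label{eq:pi}
\pi([v])\times v=iv .
\end{equation}
So a point of $Q$ is a point of $\mathbb S^6$ together with a complex tangent line there. The map $\pi$ is $G_2$-equivariant, and it is a submersion, because its composition with an orbit map $G_2\to Q$ is an orbit map $G_2\to\mathbb S^6$, which is a submersion.

A null-torsion curve $u$ lifts to $Q$ by its binormal line, and the condition that this line be parallel has a simple algebraic form. Let $v\in T_u^{1,0}$ span $L_B$. Since $L_B\perp L_T$, we have $\langle dv,u\rangle=-\langle v,du\rangle=0$, so $dv=\overline Dv+\frac12u\times(du\times v)$ by \eqref{eq:Dbar}. The first term is a multiple of $v$; the second is a multiple of $\xi_0\times v$, which lies in $T^{0,1}_u$ and is $\langle\,,\rangle$-orthogonal to $v$. By Lemma~\ref{lem:types}(ii), $v\,dv=0$. We need the converse.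

\begin{proposition}\label{prop:twistor}
Let $\Sigma$ be a connected Riemann surface and $v\colon\Sigma\to\mathbb C^7\setminus\{0\}$ a holomorphic map with $\langle v,v\rangle=0$ and $v\,dv=0$ (octonion product) such that $[v]$ is an immersion. Then $u=\pi([v])$ is an unbranched holomorphic curve. If the components of $v$ span a space of functions of dimension greater than $2$, then $u$ is not totally geodesic, and it is null-torsion.
\end{proposition}

\begin{proof}
\emph{The map $u$ is a holomorphic immersion.} By \eqref{eq:pi}, $v\in T_u^{1,0}$. In a local coordinate $\zeta$, Lemma~\ref{lem:types}(ii) gives $dv=\mu v+\eta$, where $\mu$ is a $(1,0)$-form and $\eta=\eta_0\,d\zeta$ with $\eta_0\in T^{0,1}_u$, $\langle\eta_0,v\rangle=0$. Since $[v]$ is an immersion, $\eta_0\neq0$. Differentiating $u\times v=iv$ gives $du\times v+i\mu v-i\eta=i\mu v+i\eta$, that is,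
\[
du\times v=2i\eta .
\]
Write $du=\xi+\bar\xi$, where the $1$-form $\xi$ has values in $T_u^{1,0}$. By Lemma~\ref{lem:types}(i), $\xi\times v\in T^{0,1}_u$ and $\bar\xi\times v=-i\langle v,\bar\xi\rangle u$. Comparing types, $\langle v,\bar\xi\rangle=0$ and $\xi\times v=2i\eta$. So $\xi$ takes values in the Hermitian complement of $v$ in $T^{1,0}_u$, on which the map $\cdot\times v$ is injective. As $\eta$ is a nowhere vanishing $(1,0)$-form, so is $\xi$: $\xi=\xi_0\,d\zeta$ with $\xi_0\ne0$. Hence $du\circ j=i\xi-i\bar\xi=J\circ du$ and $u$ is an immersion, conformal because $J$ is orthogonal. Let $\ell$ be the complex line spanned by $v$; we have shown $L_T\perp\ell$.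

\emph{The line $\ell$ is parallel.} The form $dv$ is tangential, so $\nabla v=\mu v+\eta$, and \eqref{eq:Dbar} gives $\overline Dv=\mu v+\eta-\frac12u\times(2i\eta)=\mu v+\eta-\eta=\mu v$. Thus $\ell$ is $\overline D$-parallel, and so is $\ell^\perp\supset L_T$.

\emph{Null torsion.} By \eqref{eq:tangent}, the second fundamental form takes values in $\ell^\perp$. If $u$ is not totally geodesic, then $L_N\subset\ell^\perp$, so $L_B=\ell$ is parallel and $\tau\equiv0$.

\emph{The curve is not totally geodesic.} Suppose it is. Take a local unitary frame $f_1,f_2,f_3$ of $T_u^{1,0}$ with $f_1=\xi_0/|\xi_0|$ and $f_3=v/|v|$. By \eqref{eq:tangent} and $\mathrm{II}=0$, $\overline Df_1$ is a multiple of $f_1$; $\overline Df_3$ is a multiple of $f_3$; hence $\overline Df_2$ is a multiple of $f_2$. The frame $\bar f_1,\bar f_2,\bar f_3$ of $T^{0,1}_u$ satisfies $\langle f_k,\bar f_l\rangle=\delta_{kl}$. Now $2i\eta_0=\xi_0\times v$ is $\langle\,,\rangle$-orthogonal to $f_1$ and $f_3$ by Lemma~\ref{lem:types}(iii), so $\eta_0$ is a multiple of $\bar f_2$, and $\overline D\eta_0$ is a multiple of $\eta_0$. Next,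 $\xi\times\eta_0=i\langle\xi,\eta_0\rangle u=0$, so $du\times\eta_0=\bar\xi\times\eta_0$; this lies in $T^{1,0}_u$ and is $\langle\,,\rangle$-orthogonal to $\bar f_1$ and $\bar f_2$, so it is a multiple of $v$. Finally $\langle d\eta_0,u\rangle=-\langle\eta_0,\xi+\bar\xi\rangle=0$. By \eqref{eq:Dbar}, $d\eta_0=\overline D\eta_0+\frac12u\times(du\times\eta_0)$ takes values in the plane $\operatorname{span}(v,\eta_0)$. So does $dv$. Hence this plane is locally constant, and the components of $v$ span a space of dimension at most $2$ on an open set, and by the identity theorem on $\Sigma$. This contradicts the hypothesis.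
\end{proof}

\subsection{An affine chart}

We now solve $v\,dv=0$. On $Q\cap\{a_3\neq0\}$ normalize $a_3=1$ and write $b=(x,y,b_3)$. Nullity says $b_3=-t^2-a_1x-a_2y$, so $(x,y,t,a_1,a_2)$ are coordinates that identify this chart with $\mathbb C^5$.

\begin{lemma}\label{lem:pfaff}
Let $v=(t;(a_1,a_2,1);(x,y,b_3))$ be a holomorphic null curve with
\begin{equation}\label{eq:pfaff}
dt=y\,dx-x\,dy,\qquad da_1=t\,dy-y\,dt,\qquad da_2=x\,dt-t\,dx .
\end{equation}
Then $v\,dv=0$.
\end{lemma}

\begin{proof}
We check \eqref{eq:vw} with $s=dt$, $c=(da_1,da_2,0)$, $e=(dx,dy,db_3)$. From \eqref{eq:pfaff}, $x\,da_1+y\,da_2=t(x\,dy-y\,dx)=-t\,dt$, which is the second equation. Differentiating $b_3=-t^2-a_1x-a_2y$ then gives $db_3=-(t\,dt+a_1dx+a_2dy)$, which is the first. In the fourth equation $-a\times c=(da_2,\,-da_1,\,a_2da_1-a_1da_2)$; components $1$ and $2$ are the last two equations of \eqref{eq:pfaff}, and for component $3$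
\[
b_3dt-t\,db_3=-(a_1x+a_2y)dt+t(a_1dx+a_2dy)=-a_1da_2+a_2da_1 .
\]
In the third equation $b\times e=(y\,db_3-b_3dy,\ b_3dx-x\,db_3,\ x\,dy-y\,dx)$; component $3$ is the first equation of \eqref{eq:pfaff}, and
\begin{align*}
y\,db_3-b_3dy&=t(t\,dy-y\,dt)-a_1(y\,dx-x\,dy)=t\,da_1-a_1dt,\\
b_3dx-x\,db_3&=t(x\,dt-t\,dx)-a_2(y\,dx-x\,dy)=t\,da_2-a_2dt.\qedhere
\end{align*}
\end{proof}

The first equation of \eqref{eq:pfaff} says $d(t+xy)=2y\,dx$, so $\frac12(t+xy)$ is a primitive of $y$ with respect to $x$. Treating the other two equations in the same way leads to new coordinates $(x,W_0,W_1,W_2,z)$ defined by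
\begin{equation}\label{eq:coords}
y=W_2,\quad t=2W_1-xW_2,\quad a_2=-6W_0+4xW_1-x^2W_2,\quad a_1=2W_1W_2-3z .
\end{equation}
This substitution is triangular, hence a polynomial automorphism of $\mathbb C^5$, and $(x,W_0,W_1,W_2,z)$ are global coordinates on the chart. With $\theta_0=dW_0-W_1dx$, $\theta_1=dW_1-W_2dx$, $\theta_2=dz-W_2^2dx$, differentiation of \eqref{eq:coords} gives
\begin{gather*}
dt-(y\,dx-x\,dy)=2\theta_1,\qquad da_2-(x\,dt-t\,dx)=-6\theta_0+2x\theta_1,\\
da_1-(t\,dy-y\,dt)=4W_2\theta_1-3\theta_2 .
\end{gather*}
So \eqref{eq:pfaff} is equivalent to $\theta_0=\theta_1=\theta_2=0$. On a curve on which $dx$ has no zeros, this means $W_1=W_0'$, $W_2=W_0''$ and $z'=(W_0'')^2$, with $'=d/dx$.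

\begin{proposition}\label{prop:rep}
Let $\Sigma$ be a connected Riemann surface, $x\colon\Sigma\to\mathbb C$ a holomorphic immersion, and $'=d/dx$. Let $W,z$ be holomorphic on $\Sigma$ with $dz=(W'')^2dx$. Put
\begin{equation}\label{eq:ab}
\alpha=2W'W''-3z,\qquad\beta=6WW''-4(W')^2,
\end{equation}
\begin{equation}\label{eq:v}
v=\bigl(2W'-xW'';\ (\alpha,\,-6W+4xW'-x^2W'',\,1);\ (x,\,W'',\,\beta-x\alpha)\bigr),
\end{equation}
and $F=[v]$. Then $F$ is the curve in $Q\cap\{a_3\neq0\}$ with coordinates $(x,W,W',W'',z)$, and $u=\pi\circ F$ is an unbranched holomorphic curve. If $W^{(4)}\not\equiv0$, then $u$ is null-torsion and not totally geodesic.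
\end{proposition}

\begin{proof}
The components $t,a_1,a_2,y$ of $v$ are given by \eqref{eq:coords}. Expanding, $t^2+a_2y=4(W')^2-6WW''=-\beta$, so $-t^2-a_1x-a_2y=\beta-x\alpha=b_3$ and $v$ is null. The forms $\theta_0,\theta_1,\theta_2$ vanish on the curve, so $v\,dv=0$ by Lemma~\ref{lem:pfaff}. The curve $F$ is immersed because $x$ is one of the coordinates. If the components of $v$ span a space of dimension at most $2$, this space is spanned by $1$ and $x$ and contains $W''$, so $W^{(4)}\equiv0$. Apply Proposition~\ref{prop:twistor}.
\end{proof}

\begin{example}\label{ex:quartic}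
On $\mathbb C$ with coordinate $x$ take $W=x^4$, $z=\frac{144}5x^5$. Then $\alpha=\frac{48}5x^5$, $\beta=8x^6$ and
\[
v=\bigl(-4x^3;\ (\tfrac{48}5x^5,\,-2x^4,\,1);\ (x,\,12x^2,\,-\tfrac85x^6)\bigr).
\]
This gives an immersed null-torsion curve $u\colon\mathbb C\to\mathbb S^6$. As $x\to\infty$ the component $b_3$ dominates, so the limit set is one point. Theorem~\ref{thm:B} thus fails without the hypothesis on $X$.
\end{example}

\subsection{The sphere $S$ and the reduction}

The substitution $(W,z)\mapsto(sW,s^2z)$ preserves the equation $dz=(W'')^2dx$. It multiplies the components $a_1$ and $b_3$ of $v$ by $s^2$ and the others by $s$ or $1$. When $W$ is large, one therefore expects $F$ to be close to the projective line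
\[
E=\{[(0;r\mathbf e_1;s\mathbf e_3)]\}\subset Q ,
\]
where $\mathbf e_1,\mathbf e_2,\mathbf e_3$ is the standard basis of $\mathbb C^3$. From \eqref{eq:cross},
\[
\pi\bigl([(0;r\mathbf e_1;s\mathbf e_3)]\bigr)=\frac{\bigl(i(|r|^2-|s|^2);\ -2is\bar r\,\mathbf e_2;\ -2ir\bar s\,\mathbf e_2\bigr)}{|r|^2+|s|^2}.
\]
This is the stereographic parametrization of the unit sphere
\[
S=\pi(E)=\mathbb S^6\cap P,\qquad P=\{(i\theta;a\mathbf e_2;-\bar a\mathbf e_2):\theta\in\mathbb R,\ a\in\mathbb C\}.
\]
For two vectors in the real $3$-space $P$ the terms $b\times e$ and $a\times c$ in \eqref{eq:cross} vanish, so $P\times P\subset P$. Hence $J$ preserves the tangent planes of $S$, and $S$ is a totally geodesic $J$-holomorphic great $2$-sphere.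

\begin{example}\label{ex:zero}
For $W=z=0$ on $\mathbb C$ we have $v=(0;\mathbf e_3;x\mathbf e_1)$ and $u=\bigl(i(1-|x|^2);2ix\,\mathbf e_2;2i\bar x\,\mathbf e_2\bigr)/(1+|x|^2)\in S$. So the hypothesis $W^{(4)}\not\equiv0$ of Proposition~\ref{prop:rep} cannot be dropped. Also, $F$ always avoids $E$, since $a_3=1$, but $u$ may meet $S$; avoiding $S$ is a separate requirement.
\end{example}

Put
\[
A=|\alpha|+|\beta|,\qquad B=1+|W|+|W'|+|W''| .
\]
Theorem~\ref{thm:A} is a consequence of the following statement.

\begin{theorem}\label{thm:C}
Let $X$ be an open Riemann surface and $x\colon X\to\mathbb C$ a holomorphic immersion. There are holomorphic functions $W,z$ on $X$ with $dz=(W'')^2dx$ and $W^{(4)}\not\equiv0$ such that the curve $u$ of Proposition~\ref{prop:rep} is injective, $u(X)\cap S=\emptyset$, and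
\begin{equation}\label{eq:growth}
\frac{A}{(1+|x|)^3B}\to\infty\quad\text{at infinity of }X .
\end{equation}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:C}]
Every open Riemann surface has a holomorphic immersion $x\colon X\to\mathbb C$ (Gunning--Narasimhan). Take $W,z$ from Theorem~\ref{thm:C}. By Proposition~\ref{prop:rep}, $u$ is an unbranched null-torsion curve, not totally geodesic. By \eqref{eq:v},
\begin{multline*}
|t|+|a_2|+|a_3|+|b_1|+|b_2|\\
\le1+|x|+6|W|+(2+4|x|)|W'|+(1+|x|+|x|^2)|W''|\le6(1+|x|)^2B ,
\end{multline*}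
while $A=|a_1|+|b_3+xa_1|\le(1+|x|)(|a_1|+|b_3|)$. So \eqref{eq:growth} implies that the ratio of the first sum to $|a_1|+|b_3|$ tends to $0$. Hence $F$ tends to $E$ and the limit set of $u$ lies in $\pi(E)=S$. Since $u$ is injective and avoids $S$, the argument in the introduction with $\Lambda=S$ shows that $u\colon X\to\mathbb S^6\setminus S$ is a proper embedding.
\end{proof}

\section{Making the quadratic coordinates dominate}\label{sec:model}

We shall construct $(W,z)$ on larger and larger compact sets, changing it little on the old set, and we need $A>\lambda B$ on the new part, for a constant $\lambda$ that grows with the stage. Scaling suggests that it is enough to make $W$ large, but $\alpha$ and $\beta$ can vanish together: if $W\neq0$ and $\beta=0$, then $W''=2(W')^2/(3W)$, and $\alpha=0$ means $z=4(W')^3/(9W)$. So we keep $W$ away from $0$ and $z$ away from this value.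

For $\lambda\ge1$ let $\mathcal O_\lambda\subset\mathbb C^3$ be the open set of triples $(W,W',z)$ with
\begin{equation}\label{eq:O}
|W|>\lambda,\qquad|z-z^*|>\lambda|W|\Bigl(1+\frac{|W'|}{|W|}\Bigr)^3,\qquad\text{where } z^*=\frac{4(W')^3}{9W}.
\end{equation}

\begin{lemma}\label{lem:O}
If $(W,W',z)\in\mathcal O_\lambda$, then $A>\lambda B$ for every value $W''\in\mathbb C$.
\end{lemma}

\begin{proof}
Let $m=|W'|/|W|$. Substituting $W''=(4(W')^2+\beta)/(6W)$ into $\alpha$ gives $\alpha=3(z^*-z)+\frac{W'}{3W}\beta$. Hence $3|z-z^*|\le(1+m)A$, and $A>3\lambda|W|(1+m)^2$ by \eqref{eq:O}. Since $1\le\lambda<|W|$,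
\[
B\le2|W|+m|W|+\tfrac23m^2|W|+\frac{|\beta|}{6|W|}\le2|W|(1+m)^2+\frac A{6\lambda}<\frac{2A}{3\lambda}+\frac A{6\lambda}<\frac A\lambda .\qedhere
\]
\end{proof}

Two features of $\mathcal O_\lambda$ matter. It does not involve $W''$, over which we shall often have no control. And it is defined by asking $W$, and then $z$, to lie outside a disc, so any two of its points can be joined inside it. The condition $(W,W',z)\in\mathcal O_\lambda$ on the boundary of the current compact set will be our inductive hypothesis.

\medskip
\noindent\textbf{The model case.} Let $X=\mathbb C$ with coordinate $x$, let $\lambda,\lambda'\ge1$, and start from the constant solution $W=w=2\lambda$, $z=z_0=4\lambda^2$. Here $z^*=0$ and $|z_0|>\lambda w$, so $(w,0,z_0)\in\mathcal O_\lambda$. We look for a solution that is close to this one on $|x|\le\frac12$, satisfies $A>\lambda B$ on $\frac12\le|x|\le2$, and lies in $\mathcal O_{\lambda'}$ on $|x|=2$. Take $\omega=x^N$ with $N$ large and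
\[
W_N=w+\omega,\qquad z_N=z_0+\frac{N^2(N-1)^2}{2N-3}\,\frac{\omega^2}{x^3}.
\]
Then $W_N'=N\omega/x$, $W_N''=N(N-1)\omega/x^2$, $z_N'=(W_N'')^2$, and
\[
\alpha_N=-3z_0+\frac{N^2(N-1)(N-3)}{2N-3}\,\frac{\omega^2}{x^3},\qquad
\beta_N=\frac{2N\omega}{x^2}\bigl(3(N-1)w+(N-3)\omega\bigr).
\]
On $|x|\le\frac12$ the change is $O(N^22^{-N})$. On the annulus $|\omega|$ runs from $2^{-N}$ to $2^N$. The function $\alpha_N$ has zeros there, where $|\omega|$ is of order $N^{-3/2}$; so does $\beta_N$, where $\omega$ is close to $-3w$; and the triple leaves $\mathcal O_\lambda$, for instance where $\omega=-w$. But these events occur at different scales of $|\omega|$.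
\begin{itemize}
\item[(A)] $|\omega|\le N^{-7/4}$. Then $W_N'=O(N^{-3/4})$ and $z_N-z_0=O(N^3|\omega|^2)=O(N^{-1/2})$, so the triple is still in $\mathcal O_\lambda$. Lemma~\ref{lem:O} applies, although $W_N''$ may be of order $N^{1/4}$.
\item[(B)] $N^{-7/4}\le|\omega|\le w/2$. Then $|3(N-1)w+(N-3)\omega|\ge\frac52(N-1)w$, so $|\beta_N|\ge5w|W_N''|$. Also $|W_N''|\ge N^{1/4}/8$ and $|W_N'|\le2|W_N''|/(N-1)$, so $B=(1+o(1))|W_N''|$ and $A>\lambda B$.
\item[(C)] $|\omega|\ge w/2$. Then $|\alpha_N|=(\frac12+o(1))N^3|\omega|^2/|x|^3$ and $B=O(N^2|\omega|)$, so $A/B\to\infty$.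
\end{itemize}
Case (A) needs $N^3|\omega|^2\to0$ and case (B) needs $N^2|\omega|\to\infty$; any exponent strictly between $-2$ and $-\frac32$ would serve as threshold. On $|x|=2$ we have $|\omega|=2^N$, $z_N=(\frac12+o(1))N^3\omega^2/x^3$ and $z_N^*=(\frac49+o(1))N^3\omega^2/x^3$. Since $\frac12\ne\frac49$, the difference has order $N^3|\omega|^2$, whereas the right side in \eqref{eq:O} is $O(N^3|\omega|)$. So the triple lies in $\mathcal O_{\lambda'}$ for large $N$.

To repeat this on an arbitrary surface we need a substitute for the function $x$ whose powers we added (Lemma~\ref{lem:f}); we must keep $(W'')^2dx$ exact, which is a condition on periods; and we must pass from one compact set to the next when the topology changes.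

\section{Periods, approximation and general position}\label{sec:tools}

From now on $X$ is an open Riemann surface with a fixed holomorphic immersion $x\colon X\to\mathbb C$, and $'=d/dx$. Since $dx$ has no zeros, $\mathcal O(X)$, the space of holomorphic functions on $X$, is closed under $'$, and every holomorphic $1$-form is $f\,dx$ with $f\in\mathcal O(X)$. A compact set $K\subset X$ is \emph{Runge} if $X\setminus K$ has no relatively compact component. We use the following standard facts.
\begin{itemize}
\item[(F1)] (Runge approximation; Bishop--Mergelyan.) If $K$ is Runge, every continuous function on $K$ that is holomorphic in $\mathring K$ is a uniform limit on $K$ of functions in $\mathcal O(X)$. In particular this holds for functions holomorphic near $K$.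
\item[(F2)] (Behnke--Stein.) Every homomorphism $H_1(X;\mathbb Z)\to\mathbb C$ is given by the periods of a holomorphic $1$-form on $X$.
\item[(F3)] (Florack.) Given a closed discrete set in $X$ and a finite jet at each of its points, some $f\in\mathcal O(X)$ has these jets.
\end{itemize}

\subsection{Domains, arcs and solutions}

A \emph{domain} is a compact connected Runge set with smooth boundary and nonempty interior. If $M$ is a domain, a \emph{system of arcs on $M$} is a finite union $\gamma$ (possibly empty) of disjoint smooth embedded arcs in $X\setminus\mathring M$ that meet $\partial M$ exactly at their two endpoints, transversally. Let $K=M\cup\gamma$. Inside any neighborhood of $K$ there is a \emph{regular neighborhood}: a compact set $U$ with smooth boundary and $K\subset\mathring U$, such that $U\setminus K$ is a collar $\partial U\times[0,1)$ of $\partial U$ along which $U$ retracts by deformation onto $K$. Then $H_1(K)=H_1(\mathring U)=H_1(U)$ is free of finite rank, and a holomorphic form on $X$ with zero periods on a basis of $H_1(K)$ is exact on $\mathring U$.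

\begin{lemma}\label{lem:top}
Let $K=M\cup\gamma$ and $U$ be as above.
\begin{itemize}
\item[(a)] $K$ is Runge if and only if $U$ is Runge.
\item[(b)] If $K$ is Runge, the periods on a basis of $H_1(K)$ of a holomorphic $1$-form on $X$ can be prescribed arbitrarily. If the prescribed periods are imaginary, the form can be chosen with all its periods on $X$ imaginary.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $X\setminus K$ is obtained from $X\setminus U$ by adding finitely many relatively compact half-open annuli, each adjacent to exactly one component of $X\setminus U$. So the components of the two sets correspond, and corresponding components differ by a relatively compact set.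

(b) By (a), $U$ is a domain, so the closure $\overline V$ of each component $V$ of $X\setminus U$ is a connected noncompact surface with boundary. By excision and duality, $H_2(X,U)=\bigoplus_VH_2(\overline V,\partial V)\cong\bigoplus_VH^0_c(\overline V)=0$, so $H_1(K)=H_1(U)\to H_1(X)$ is injective. A homomorphism from a subgroup of an abelian group to a divisible group extends to the whole group. Apply this with the divisible groups $\mathbb C$ and $i\mathbb R$, and then (F2).
\end{proof}

A \emph{solution over a compact set $K$} is a pair $(W,z)$ with $W\in\mathcal O(X)$ and $z$ holomorphic near $K$, such that $dz=(W'')^2dx$. It is \emph{nondegenerate} if $W^{(4)}\not\equiv0$. Distances are measured by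
\[
\|(W,z)\|_K=\max_K\bigl(|W|+|W'|+|W''|\bigr)+\max_K|z| ;
\]
the first term is the $C^2(K)$-norm of $W$. The quantities $F$, $A$, $B$, and $u$ are continuous functions of the values of $(x,W,W',W'',z)$. If $K$ has interior points, Cauchy's estimates show that a solution close enough to a nondegenerate one is nondegenerate.

\subsection{Periods}

If $W$ is changed to $W+\varphi$, the form $(W'')^2dx$ changes to first order by $2W''\varphi''dx$. The next lemma says that these variations control the periods, the increment of $z$ between two points and the $2$-jets at these points independently. Nondegeneracy is needed: if $W^{(4)}\equiv0$, the first formula in the proof shows that all periods of $W''\varphi''dx$ vanish.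

\begin{lemma}\label{lem:onto}
Let $L$ be a domain, $C_1,\dots,C_m$ piecewise smooth loops in $L$ forming a basis of $H_1(L)$, $W\in\mathcal O(X)$ with $W^{(4)}\not\equiv0$, and $\sigma$ a piecewise smooth path in $L$ from $p$ to $q\neq p$. Then the linear map $\mathcal O(X)\to\mathbb C^{m+7}$,
\[
\varphi\mapsto\Bigl(\Bigl(\oint_{C_i}W''\varphi''dx\Bigr)_i,\ \int_\sigma W''\varphi''dx,\ (\varphi,\varphi',\varphi'')(p),\ (\varphi,\varphi',\varphi'')(q)\Bigr),
\]
is onto.
\end{lemma}

\begin{proof}
Integrating by parts twice,
\[
\oint_{C_i}W''\varphi''dx=\oint_{C_i}W^{(4)}\varphi\,dx,\qquad\int_\sigma W''\varphi''dx=\bigl[W''\varphi'-W'''\varphi\bigr]_p^q+\int_\sigma W^{(4)}\varphi\,dx .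
\]
So it suffices to prescribe the $2$-jets of $\varphi$ at $p,q$, and the periods and the integral over $\sigma$ of the form $\theta=W^{(4)}\varphi\,dx$. Let $\theta_0$ be a holomorphic form on $X$ with the prescribed periods (Lemma~\ref{lem:top}(b)), and for $o\in\{p,q\}$ let $j_o$ be the quadratic polynomial in $x-x(o)$ with the prescribed $2$-jet. We look for $\theta=\theta_0+df$ with $f\in\mathcal O(X)$ such that
\begin{itemize}
\item[(a)] at each zero of $W^{(4)}$ other than $p,q$, $\theta$ vanishes at least to the order of that zero;
\item[(b)] at $o\in\{p,q\}$, $\theta-W^{(4)}j_o\,dx$ vanishes to order at least $\operatorname{ord}_oW^{(4)}+3$;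
\item[(c)] $f(q)-f(p)+\int_\sigma\theta_0$ has the prescribed value.
\end{itemize}
Conditions (a) and (b) prescribe finitely many derivatives of $f$ of positive order at the points of a closed discrete set, and (c) concerns values only. By (F3) such an $f$ exists. Then $\varphi=\theta/(W^{(4)}dx)$ is holomorphic on $X$ and $\varphi-j_o$ vanishes to order $3$ at $o$.
\end{proof}

The passage from first order to exact statements always rests on the following remark.

\begin{lemma}\label{lem:quad}
Let $\mathbf q\colon\mathbb C^m\to\mathbb C^m$ be a homogeneous quadratic map and $T_0$ an invertible $m\times m$ matrix. For $\mathbf a\in\mathbb C^m$ near $0$ and $T$ near $T_0$, the equation $\mathbf a+Td+\mathbf q(d)=0$ has a solution $d=d(\mathbf a,T)$ that is holomorphic in $(\mathbf a,T)$ and satisfies $|d|\le C|\mathbf a|$.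
\end{lemma}

\begin{proof}
The implicit function theorem at $(\mathbf a,T,d)=(0,T_0,0)$ gives $d(\mathbf a,T)$ and its uniqueness among small solutions. Hence $d(0,T)=0$, which gives the bound.
\end{proof}

\begin{lemma}[Period correction]\label{lem:period}
Let $C_1,\dots,C_m$ be piecewise smooth loops in $X$, $y$ a continuous function on them with $\oint_{C_i}y^2dx=0$ for all $i$, and $\psi_1,\dots,\psi_m\in\mathcal O(X)$ such that the matrix $\bigl(\oint_{C_i}y\psi_k''dx\bigr)$ is invertible. If $\widetilde W\in\mathcal O(X)$ and $\widetilde W''$ is uniformly close enough to $y$ on the loops, there is $d\in\mathbb C^m$ with $|d|\le C\max_i\bigl|\oint_{C_i}(\widetilde W'')^2dx\bigr|$ such that $\bigl((\widetilde W+\sum d_k\psi_k)''\bigr)^2dx$ has zero periods on all $C_i$. If $\widetilde W$ is an affine function of a parameter $c\in\mathbb C^n$, then $d$ is holomorphic in $c$.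
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:quad} with $\mathbf a_i=\oint_{C_i}(\widetilde W'')^2dx$, $T_{ik}=2\oint_{C_i}\widetilde W''\psi_k''dx$ and $\mathbf q_i(d)=\oint_{C_i}(\sum d_k\psi_k'')^2dx$.
\end{proof}

\subsection{Approximation with two derivatives}

On an arc with regular parameter $s$ we have $\dot x=dx/ds\neq0$, and for a function $\varphi$ on the arc we put $\varphi'=\dot\varphi/\dot x$. For restrictions of holomorphic functions this agrees with the previous meaning. Fact (F1) gives only uniform approximation on $M\cup\gamma$, and Cauchy's estimates are not available on the arcs. We therefore approximate $\varphi''$ and integrate twice, which creates two sets of periods to be removed.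

\begin{lemma}\label{lem:C2}
Let $M$ be a domain and $\gamma$ a system of arcs on $M$ with $K=M\cup\gamma$ Runge. Let $\varphi$ be a function on $K$ that is $C^2$ on $\gamma$ and agrees, on a neighborhood of $M$ in $K$, with a function holomorphic near $M$. Then $\varphi$ is a limit in $C^2(K)$ of functions in $\mathcal O(X)$.
\end{lemma}

\begin{proof}
Let $C_1,\dots,C_l$ be piecewise smooth loops in $K$ forming a basis of $H_1(K)$. The map $\Pi\colon\mathcal O(X)\to\mathbb C^{2l}$, $\Pi(y)=(\oint_{C_i}y\,dx,\oint_{C_i}xy\,dx)_i$, is onto. Indeed, let $\theta_1,\theta_2$ be holomorphic forms with the two desired lists of periods (Lemma~\ref{lem:top}(b)), define $f\in\mathcal O(X)$ by $f\,dx=x\theta_1-\theta_2$, and $y$ by $y\,dx=\theta_1+df$. Then $xy\,dx=x\theta_1+d(xf)-f\,dx=\theta_2+d(xf)$.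

The function $\varphi''$ is continuous on $K$ and holomorphic in $\mathring K=\mathring M$, so by (F1) there are $y_k\in\mathcal O(X)$ with $y_k\to\varphi''$ uniformly on $K$. Along each loop, $\varphi''dx=d\varphi'$ and $x\varphi''dx=d(x\varphi'-\varphi)$, so $\Pi(y_k)\to0$. Subtracting from $y_k$ small combinations of $2l$ fixed functions whose images under $\Pi$ form a basis, we may assume $\Pi(y_k)=0$. Fix $p_0\in M$ and regular neighborhoods $U\subset\mathring U^+$ of $K$. On $\mathring U^+$ let $\Phi_k$ be the primitive of $y_kdx$ with $\Phi_k(p_0)=\varphi'(p_0)$. The form $\Phi_kdx=d(x\Phi_k)-xy_kdx$ has zero periods; let $\Psi_k$ be its primitive with $\Psi_k(p_0)=\varphi(p_0)$. The points of $K$ can be joined to $p_0$ by paths in $K$ of bounded length, so $\Psi_k\to\varphi$ in $C^2(K)$. Finally $U$ is Runge by Lemma~\ref{lem:top}(a). Approximate $\Psi_k$ uniformly on $U$ by (F1); by Cauchy's estimates this is approximation in $C^2(K)$.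
\end{proof}

\subsection{General position}

Double points far from the diagonal of $X\times X$ are removed by transversality. Near the diagonal there are none, in a stable way. For maps into $\mathbb R^7$, $C^1$-norms are taken with respect to the local coordinate $x$.

\begin{lemma}\label{lem:inj}
Let $K\subset\mathring K^+$ be compact subsets of $X$ and $u$ a $C^1$ immersion into $\mathbb R^7$ defined near $K^+$. There are an open neighborhood $\mathcal N$ of the diagonal in $K\times K$ and $\delta>0$ such that $\|\tilde u-u\|_{C^1(K^+)}<\delta$ implies $\tilde u(p)\neq\tilde u(q)$ for all $(p,q)\in\mathcal N$ with $p\ne q$. If $u$ is injective on $K$, so is every $\tilde u$ that is close enough to $u$ in $C^1(K^+)$.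
\end{lemma}

\begin{proof}
For $o\in K$ choose $m_o>0$ with $|du_o(h)|\ge3m_o|h|$ for $h\in\mathbb C$, and an open neighborhood $D_o\subset K^+$ that $x$ maps bijectively onto a disc and on which $\|du-du_o\|\le m_o$. Cover $K$ by finitely many $D_o$, let $\delta$ be the least of the corresponding $m_o$, and let $\mathcal N$ be the intersection of $K\times K$ with the union of the corresponding $D_o\times D_o$. For $p,q\in D_o$, integration along the straight segment in the disc gives $|\tilde u(q)-\tilde u(p)|\ge(3m_o-m_o-\delta)|x(q)-x(p)|$, which is positive if $p\neq q$. If $u$ is injective on $K$, then $|u(p)-u(q)|$ has a positive minimum on the compact set $(K\times K)\setminus\mathcal N$, and the last claim follows.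
\end{proof}

\begin{lemma}\label{lem:gp}
Let $(W,z)$ be a nondegenerate solution over a domain $L$. Arbitrarily close to it in $\|\cdot\|_L$ there is a solution over $L$ whose curve $\tilde u$ is injective on $L$ and satisfies $\tilde u(L)\cap S=\emptyset$.
\end{lemma}

\begin{proof}
Let $L^+\subset\mathring L^{++}$ be regular neighborhoods of $L$ on which $z$ is defined. Lemma~\ref{lem:inj}, applied to $L\subset\mathring L^+$ and the curve $u$ of $(W,z)$, gives $\mathcal N$ and $\delta$. Put $\Delta=(L\times L)\setminus\mathcal N$, a compact set disjoint from the diagonal.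

\emph{A family of solutions.} Let $C_1,\dots,C_m$ be a basis of $H_1(L)$, let $\mathcal V$ be the space of $\varphi\in\mathcal O(X)$ with $\oint_{C_i}W''\varphi''dx=0$ for all $i$, and choose $\psi_k\in\mathcal O(X)$ with $\oint_{C_i}W''\psi_k''dx=\delta_{ik}$ (Lemma~\ref{lem:onto}). Fix $p_0\in L$. For $\varphi_1,\dots,\varphi_n\in\mathcal V$, to be chosen, and small $c=(c_0,\dots,c_n)\in\mathbb C^{n+1}$ put
\[
W_c=W+\sum c_k\varphi_k+\sum d_i(c)\psi_i,\qquad z_c=z+c_0+\int_{p_0}\bigl((W_c'')^2-(W'')^2\bigr)dx\quad\text{on }\mathring L^{++},
\]
with $d(c)$ from Lemma~\ref{lem:period}. Since $\varphi_k\in\mathcal V$, the periods of $(W''+\sum c_k\varphi_k'')^2dx$ are $O(|c|^2)$, so $d(c)=O(|c|^2)$. The derivative of $(W_c,z_c)$ at $c=0$ is therefore $(0,1)$ in the direction $c_0$ and $(\varphi_k,2\int_{p_0}W''\varphi_k''dx)$ in the direction $c_k$.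

\emph{Choice of the $\varphi_k$.} Fix $p\neq q$ in $L$. By Lemma~\ref{lem:onto}, functions $\varphi\in\mathcal V$ realize all $2$-jets at $p$ and $q$ together with all values of $2\int_p^qW''\varphi''dx$, the variation of $z(q)-z(p)$; and $c_0$ shifts $z(p)$ and $z(q)$ together. So with seven suitable functions the $c$-derivative at $0$ of
\[
\bigl((W_c,W_c',W_c'',z_c)(p),\ (W_c,W_c',W_c'',z_c)(q)\bigr)\in\mathbb C^8
\]
is onto. This persists for nearby pairs and when more functions are added. By compactness, finitely many $\varphi_k$ give surjectivity onto $\mathbb C^8$ for all $(p,q)\in\Delta$, and surjectivity of the first half onto $\mathbb C^4$ for all $p\in L$.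

\emph{Dimension count.} Recall that $(x,W_0,W_1,W_2,z)$ are coordinates on a chart of $Q$. The $c$-directions move the last four coordinates freely and fix $x$, and moving $p$ moves $x(p)$. Hence $(p,q,c)\mapsto(F_c(p),F_c(q))$ is a submersion into $Q\times Q$ near $\Delta\times\{0\}$, and $(p,c)\mapsto F_c(p)$ is a submersion into $Q$ near $L\times\{0\}$. As $\pi$ is a submersion, $\{([v],[w]):\pi([v])=\pi([w])\}$ is a submanifold of real codimension $6$ in $Q\times Q$, and $\pi^{-1}(S)$ has real codimension $4$ in $Q$. Their preimages are manifolds of dimensions $4+2(n+1)-6$ and $2+2(n+1)-4$, both less than $2(n+1)$, so their projections to $\mathbb C^{n+1}$ have measure zero. Take $c$ outside both projections, so small that $\Delta\times\{c\}$ and $L\times\{c\}$ lie in the neighborhoods considered and that $\|u_c-u\|_{C^1(L^+)}<\delta$. Then $u_c(p)\neq u_c(q)$ for $(p,q)\in\Delta$ by the choice of $c$ and for $(p,q)\in\mathcal N$, $p\ne q$, by Lemma~\ref{lem:inj}; and $u_c(L)\cap S=\emptyset$.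
\end{proof}

\section{Extension along arcs}\label{sec:arcs}

When an arc is attached to $M$, the values of $(W,W',z)$ are given near both its ends, and they must be joined inside $\mathcal O_\lambda$. A path $(w,w',\zeta)$ in $\mathcal O_\lambda$ is easy to find, but it does not satisfy $\zeta'=(w'')^2$. We repair this by adding to $w''$ a rapidly oscillating term $e_k$ of mean zero whose square has the defect $\zeta'-(w'')^2$ as its mean. This changes $w,w',\zeta$ very little and $w''$ a lot, which is harmless because $\mathcal O_\lambda$ does not involve the second derivative.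

\begin{proposition}\label{prop:arcs}
Let $(W,z)$ be a nondegenerate solution over a domain $M$ with $(W,W',z)\in\mathcal O_\lambda$ on $\partial M$, and let $\gamma$ be a system of arcs on $M$ with $K=M\cup\gamma$ Runge. Arbitrarily close to $(W,z)$ in $\|\cdot\|_M$ there is a nondegenerate solution $(\widehat W,\hat z)$ over $K$ with $(\widehat W,\widehat W',\hat z)\in\mathcal O_\lambda$ on $\partial M\cup\gamma$, and hence on a neighborhood of this set.
\end{proposition}

\begin{proof}
If $\gamma=\emptyset$ there is nothing to prove. Let $\gamma_1,\dots,\gamma_r$ be the arcs.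

\emph{Step 1: a path in $\mathcal O_\lambda$.} Parametrize one arc by $s\in[0,1]$ and put $I_\delta=[0,\delta]\cup[1-\delta,1]$. Choose $\delta\in(0,\frac14)$ so that $z$ is defined and $(W,W',z)\in\mathcal O_\lambda$ on $I_{2\delta}$. Since $\{|w|>\lambda\}$ is open and connected, there is a smooth $w\colon[0,1]\to\mathbb C$ with $|w|>\lambda$ and $w=W$ on $I_{2\delta}$. We may assume that $w''$ is not an affine function of $x$ on $(\delta,1-\delta)$. Otherwise add to $w$ a small smooth function $\chi_0\not\equiv0$ with support in $(2\delta,1-2\delta)$; if $\chi_0''$ were affine in $x$ on $(\delta,1-\delta)$, it would vanish identically, as it vanishes on $(\delta,2\delta)$, and then so would $\chi_0$. Let $z^*=4(w')^3/(9w)$ and let $R(s)$ be the continuous function on the right of the second inequality in \eqref{eq:O}. Extend $z-z^*$ from $I_{2\delta}$ to a smooth nowhere vanishing function $\upsilon$ on $[0,1]$, and let $\chi_1\ge0$ be smooth, zero on $I_\delta$ and equal to $1$ on $[2\delta,1-2\delta]$. For a large constant $T>0$, the function $\zeta=z^*+e^{T\chi_1}\upsilon$ is smooth, equals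 $z$ on $I_\delta$, and satisfies $|\zeta-z^*|>R$; so $(w,w',\zeta)\in\mathcal O_\lambda$ on $[0,1]$.

\emph{Step 2: solving the equation on the arc.} The defect $b=\zeta'-(w'')^2$ is smooth and vanishes on $I_\delta$. Let $\chi$ be smooth with compact support in $(0,1)$ and $\chi=1$ on $[\delta,1-\delta]$, and put
\[
e_k=\tfrac12b\,e^{iks}+\chi e^{-iks},\qquad\text{so that}\qquad e_k^2-b=\tfrac14b^2e^{2iks}+\chi^2e^{-2iks}.
\]
The $e_k$ are uniformly bounded, and integration by parts shows that for every smooth $\psi$
\begin{equation}\label{eq:osc}
\int_0^s\psi e_k\,ds=O(1/k),\qquad\int_0^s\psi\,(e_k^2-b)\,ds=O(1/k)\qquad\text{uniformly in }s .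
\end{equation}
The functions $1,x,w''$ are linearly independent on $(\delta,1-\delta)$, so the map $\eta\mapsto(\int\eta\,dx,\int x\eta\,dx,\int w''\eta\,dx)$ from $C_c^\infty(\delta,1-\delta)$ to $\mathbb C^3$ is onto, where $dx=\dot x\,ds$ and integrals are over the arc. Let $\eta_1,\eta_2,\eta_3$ be mapped to the standard basis. For $c\in\mathbb C^3$ put $\epsilon=e_k+\sum c_l\eta_l$, $y=w''+\epsilon$, and define $W^\sharp,z^\sharp$ on the arc by $(W^\sharp)''=y$, $(z^\sharp)'=y^2$, with the values of $w,w',\zeta$ at $s=0$. Then
\begin{gather*}
\bigl((W^\sharp)'-w'\bigr)(s)=\int_0^s\epsilon\,dx,\qquad (W^\sharp-w)(s)=\int_0^s\bigl(x(s)-x\bigr)\epsilon\,dx,\\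
(z^\sharp-\zeta)(s)=\int_0^s\bigl(2w''\epsilon+\epsilon^2-b\bigr)dx .
\end{gather*}
The three differences vanish at $s=1$ if and only if $\int\epsilon\,dx=0$, $\int x\epsilon\,dx=0$ and $\int(2w''\epsilon+\epsilon^2-b)dx=0$. In the unknown $c$ this system has the form of Lemma~\ref{lem:quad}: by \eqref{eq:osc} the constant term is $O(1/k)$; the linear part is $\operatorname{diag}(1,1,2)$ plus the terms $2\int e_k\eta_l\,dx=O(1/k)$; and the quadratic part $(0,0,\int(\sum c_l\eta_l)^2dx)$ does not depend on $k$. So for large $k$ there is a solution $c=O(1/k)$. By \eqref{eq:osc} again, the three differences are then $O(1/k)$ uniformly in $s$, so $(W^\sharp,(W^\sharp)',z^\sharp)\in\mathcal O_\lambda$ on the arc for large $k$. Near both endpoints $\epsilon=b=0$, so the differences vanish there and $(W^\sharp,z^\sharp)=(W,z)$. Moreover $\int y\eta_3\,dx=1+O(1/k)\ne0$, and since $\int\eta_3\,dx=\int x\eta_3\,dx=0$, the double primitive of $\eta_3$ that vanishes near $s=0$ also vanishes near $s=1$. A multiple $\chi_\nu$ of it is a smooth function with compact support in the interior of the arc $\gamma_\nu$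 and $\int_{\gamma_\nu}y\chi_\nu''\,dx=1$.

Doing this on each arc and setting $(W^\sharp,z^\sharp)=(W,z)$ on $M$, we obtain functions on $K$ such that $W^\sharp$ satisfies the hypotheses of Lemma~\ref{lem:C2}, $z^\sharp$ is continuous, and $dz^\sharp=y^2dx$ along piecewise smooth paths in $K$, with $y=(W^\sharp)''$.

\emph{Step 3: approximation.} Let $C_1,\dots,C_m$ be a basis of $H_1(M)$ and $C_{m+\nu}$ the arc $\gamma_\nu$ closed up by a path in $M$. These loops form a basis of $H_1(K)$, and $\oint_{C_i}y^2dx=0$ for all of them. By Lemma~\ref{lem:onto} there are $\psi_1,\dots,\psi_m\in\mathcal O(X)$ with $\oint_{C_i}W''\psi_k''dx=\delta_{ik}$ for $i,k\le m$. Extend $\chi_\nu$ by $0$ to $K$. With $\chi_\nu$ in the place of $\psi_{m+\nu}$, the matrix $(\oint_{C_i}y\psi_k''dx)_{i,k\le m+r}$ is block triangular with identity blocks on the diagonal. Hence it is invertible when $\psi_{m+\nu}\in\mathcal O(X)$ is close to $\chi_\nu$ in $C^2(K)$, which Lemma~\ref{lem:C2} allows. Take $W_n\in\mathcal O(X)$ with $W_n\to W^\sharp$ in $C^2(K)$, by the same lemma, and correct the periods by Lemma~\ref{lem:period}: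 $\widehat W=W_n+\sum d_k\psi_k$ with $d\to0$. Then $(\widehat W'')^2dx$ is exact near $K$; let $\hat z$ be the primitive with $\hat z(p_0)=z(p_0)$ at a point $p_0\in M$. As $n\to\infty$, $(\widehat W,\hat z)\to(W^\sharp,z^\sharp)$ in $\|\cdot\|_K$. Since $\partial M\cup\gamma$ is compact and $\mathcal O_\lambda$ is open, the proposition follows.
\end{proof}

\section{Extension across annuli}\label{sec:annuli}

Throughout this section $L\subset\mathring M$ are domains such that $M\setminus\mathring L$ is a disjoint union of closed annuli, each joining a component of $\partial L$ to a component of $\partial M$. Let $\Omega$ be the interior of a regular neighborhood of $M$. Then $H_1(L)=H_1(M)=H_1(\Omega)$, and $\Omega\setminus\mathring L$ is a disjoint union of half-open annuli $\Omega_i$. A compact annulus with smooth boundary is conformally equivalent, smoothly up to the boundary, to a round one; so there are conformal maps $\zeta_i\colon\Omega_i\to\{1\le|\zeta|<R_i\}$ with $|\zeta_i|=1$ on $\partial L$. Write $\zeta_i=re^{i\theta}$ and put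
\[
h=\frac{\log r}{\log R_i}\ \text{ on }\Omega_i,\qquad h=0\ \text{ on }L,\qquad L_s=\{h\le s\}\quad(0<s<1).
\]
Each $L_s$ is a regular neighborhood of $L$, hence Runge by Lemma~\ref{lem:top}(a).

\subsection{A function that grows along the radii}

In the model case the function $x$ was small on the old set, large on the new boundary, and had a logarithmic derivative without zeros in between. On $\Omega$ the function $h$ is the natural model for $\log|f|$: it is subharmonic, and we obtain $f$ by replacing its Laplacian, a measure on $\partial L$, with equally spaced point masses, the zeros of $f$.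

\begin{lemma}\label{lem:f}
Let $0<3\varepsilon<s_1<1$ and $Y=\{\varepsilon\le h\le s_1\}$. There are $f\in\mathcal O(X)$ and constants $\rho<1<\rho_1$, $c>0$ such that
\begin{itemize}
\item[(a)] $|f|\le\rho$ on $L_\varepsilon$;
\item[(b)] $f\neq0$ and $\partial\log|f|/\partial\log r\ge c$ on $Y$; in particular $f'\neq0$ on $Y$;
\item[(c)] $|f|\ge\rho_1$ on $Y\cap\{h\ge3\varepsilon\}$.
\end{itemize}
\end{lemma}

\begin{proof}
For a real function $e$ let ${*de}$ be the conjugate differential, so that $de+i\,{*de}$ is holomorphic when $e$ is harmonic and ${*d\log r}=d\theta$. Let $G$ be the Green function of $\Omega$: $G(\cdot,o)$ is harmonic on $\Omega\setminus\{o\}$, equals $-\log|\zeta-\zeta(o)|$ plus a harmonic function in a coordinate $\zeta$ near $o$, and tends to $0$ at $\partial\Omega$; it is symmetric and smooth off the diagonal, and $d{*d}G(\cdot,o)=-2\pi\delta_o$ in the sense of distributions.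

\emph{The function $h$ as a potential.} Let $\mu$ be the measure on $\partial L$ equal to $d\theta/(2\pi\log R_i)$ on the $i$-th circle. For a test function $\psi$ on $\Omega$, Green's formula on each $\Omega_i$, where $h$ is harmonic and vanishes on $r=1$, gives $\int h\,d{*d}\psi=\sum_i\int_{r=1}\psi\,d\theta/\log R_i=2\pi\int\psi\,d\mu$. So $h-1+\int G(\cdot,o)\,d\mu(o)$ is harmonic in the sense of distributions, and agrees off $\partial L$ with a harmonic function $H$ on $\Omega$. On $\{h\ge\frac12\}$ the maximum principle gives $G(\cdot,o)\le C(1-h)$ with $C$ independent of $o\in\partial L$, so $H\to0$ at $\partial\Omega$ and $H=0$. Thus $h=1-\int G(\cdot,o)\,d\mu(o)$ on $\Omega\setminus\partial L$.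

\emph{Discretization.} For large $n$ place $\lfloor n/\log R_i\rfloor$ points on the $i$-th circle, at the successive multiples of the angle $2\pi\log R_i/n$; call all these distinct points $o_k$. Then $h_n=1-\frac1n\sum_kG(\cdot,o_k)$ is a Riemann sum for the integral, and $h_n\to h$ in $C^1$ on compact subsets of $\Omega\setminus\partial L$. The form $d(nh_n)+i\,{*d}(nh_n)$ is meromorphic on $\Omega$ with simple poles of residue $1$ at the $o_k$, and its periods are imaginary. To exponentiate its integral we need them in $2\pi i\mathbb Z$. Let $C_1,\dots,C_m$ be loops in $\mathring L$ forming a basis of $H_1(\Omega)$. By Lemma~\ref{lem:top}(b) there are holomorphic forms on $X$ with imaginary periods, the $l$-th having period $i\delta_{lj}$ on $C_j$; the real parts $e_l$ of their integrals are harmonic functions on $X$ with $\oint_{C_j}{*de_l}=\delta_{lj}$. Choose $\vartheta_l\in[0,2\pi)$ with $n\oint_{C_l}{*dh_n}+\vartheta_l\in2\pi\mathbb Z$. The group $H_1(\Omega\setminus\{o_k\})$ is generated by the $C_j$ and small loops around the $o_k$. Hence $nh_n+\sum\vartheta_le_l=\log|f_n|$ with $f_n$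 holomorphic on $\Omega$, vanishing only at the $o_k$. Since the $\vartheta_l$ are bounded, $\frac1n\log|f_n|\to h$ in $C^1(Y)$.

\emph{Conclusion.} Fix $n$ so large that on $Y$ we have $|\frac1n\log|f_n|-h|<\varepsilon/4$ and $\frac1n\partial\log|f_n|/\partial\log r\ge1/(2\log R_i)$. On $\partial L_\varepsilon$, and by the maximum principle on $L_\varepsilon$, $|f_n|\le e^{5n\varepsilon/4}$; on $Y\cap\{h\ge3\varepsilon\}$, $|f_n|\ge e^{11n\varepsilon/4}$. So $e^{-2n\varepsilon}f_n$ satisfies (a)--(c) with $\rho=e^{-3n\varepsilon/4}$, $\rho_1=e^{3n\varepsilon/4}$. Approximate it uniformly on the Runge set $L_{s_2}$, $s_1<s_2<1$, by $f\in\mathcal O(X)$. The approximation is $C^1$ on $L_{s_1}$, so (a)--(c) hold for $f$ with slightly changed constants. Finally $\partial\log|f|/\partial\log r=\operatorname{Re}\bigl(\zeta_i\,(df/d\zeta_i)/f\bigr)$, so $df\neq0$ on $Y$.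
\end{proof}

\subsection{Adding a high power}

\begin{proposition}\label{prop:annuli}
Let $M_0\subset\mathring L$ be a domain, $\lambda,\lambda'\ge1$, and $(\widehat W,\hat z)$ a nondegenerate solution over $L$ with $(\widehat W,\widehat W',\hat z)\in\mathcal O_\lambda$ on $L\setminus\mathring M_0$. Arbitrarily close to $(\widehat W,\hat z)$ in $\|\cdot\|_L$ there is a solution $(W,z)$ over $M$ with $A>\lambda B$ on $M\setminus\mathring M_0$ and $(W,W',z)\in\mathcal O_{\lambda'}$ on $\partial M$.
\end{proposition}

\begin{proof}
\emph{The family.} The form $(\widehat W'')^2dx$ has zero periods on $H_1(L)=H_1(\Omega)$, so $\hat z$ extends holomorphically to $\Omega$. Since $\partial L\subset L\setminus\mathring M_0$, $\mathcal O_\lambda$ is open and $0<h<1$ on $\partial M$, we can choose $\varepsilon>0$ with $(\widehat W,\widehat W',\hat z)\in\mathcal O_\lambda$ on the compact set $V=L_{3\varepsilon}\setminus\mathring M_0$ and $L_{3\varepsilon}\cap\partial M=\emptyset$, and then $s_1\in(3\varepsilon,1)$ with $M\subset L_{s_1}$. Take $f$, $Y$ from Lemma~\ref{lem:f} and put $\omega=f^N$. All $O(\cdot)$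 and $o(\cdot)$ below refer to $N\to\infty$ and are uniform on the sets considered.

On $L_\varepsilon$, $\omega,\omega',\omega''$ are $O(N^2\rho^N)$. Let $C_1,\dots,C_m$ be a basis of $H_1(L)$ and $\psi_k\in\mathcal O(X)$ with $\oint_{C_i}\widehat W''\psi_k''dx=\delta_{ik}$ (Lemma~\ref{lem:onto}). By Lemma~\ref{lem:period} there is $d=O(N^2\rho^N)$ such that for
\[
\widetilde W=\widehat W+\sum d_k\psi_k,\qquad W_N=\widetilde W+\omega
\]
the form $(W_N'')^2dx$ has zero periods on the $C_i$. Let $z_N$ be its primitive on $\Omega$ with $z_N(p_0)=\hat z(p_0)$ at a point $p_0\in M_0$. Then $\widetilde W\to\widehat W$ with all derivatives on $L_{s_1}$, and $(W_N,z_N)\to(\widehat W,\hat z)$ in $\|\cdot\|_{L_\varepsilon}$. This gives the approximation on $L$. It also shows that $(W_N,W_N',z_N)\in\mathcal O_\lambda$ on $L_\varepsilon\setminus\mathring M_0\subset V$ for large $N$, so $A>\lambda B$ there by Lemma~\ref{lem:O}. The rest of $M\setminus\mathring M_0$ lies in $Y$.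

\emph{Asymptotics of $z_N$ on $Y$.} Let $g=f'/f$, holomorphic near $Y$, with $0<g_0\le|g|\le g_1$ on $Y$. Then $\omega'=Ng\omega$ and $\omega''=(N^2g^2+Ng')\omega$. In $(W_N'')^2=(\widetilde W'')^2+2\widetilde W''\omega''+(\omega'')^2$ we extract exact derivatives:
\begin{align*}
2\widetilde W''\omega''&=\bigl(2\widetilde W''\omega'-2\widetilde W'''\omega\bigr)'+2\widetilde W^{(4)}\omega,\\
(\omega'')^2&=\bigl(\tfrac12N^3g^3\omega^2\bigr)'+\bigl(\tfrac12N^3g^2g'+N^2(g')^2\bigr)\omega^2 .
\end{align*}
Let $p\in Y\cap\Omega_i$ and let $\sigma$ be the radial segment, in the coordinate $\zeta_i$, from the point $p_1$ with $h(p_1)=\varepsilon$ to $p$. By Lemma~\ref{lem:f}(b), $|\omega|\le|\omega(p)|e^{-Nc(\log r(p)-\log r)}$ on $\sigma$, and $|dx|\le C\,d\log r$ there. Hence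
\[
\int_\sigma|\omega|\,|dx|=O\bigl(|\omega(p)|/N\bigr),\qquad\int_\sigma|\omega|^2|dx|=O\bigl(|\omega(p)|^2/N\bigr).
\]
This gain of a factor $1/N$ is what makes the remainder $O(N^3|\omega|^2)$ in the second identity negligible, and it is the reason for requiring radial growth in Lemma~\ref{lem:f}(b). The boundary terms at $p_1$ are $O(N^3\rho^N)$, $z_N(p_1)=\hat z(p_1)+o(1)$, and $\int_\sigma(\widetilde W'')^2dx=\hat z(p)-\hat z(p_1)+o(1)$. Altogether, on $Y$,
\begin{equation}\label{eq:zN}
z_N=\hat z+2Ng\widetilde W''\omega+\tfrac12N^3g^3\omega^2+O\bigl(N^2|\omega|^2+|\omega|\bigr)+o(1).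
\end{equation}

\emph{Three cases.} Let $w$ be the minimum of $|\widehat W|$ on $\{\varepsilon\le h\le3\varepsilon\}\subset V$; then $w>\lambda\ge1$. On $Y\setminus L_{3\varepsilon}$ we know nothing about $\widehat W$ beyond upper bounds, but there $|\omega|\ge\rho_1^N>w/2$ for large $N$ by Lemma~\ref{lem:f}(c). So the points in cases (A) and (B) lie in $Y\cap L_{3\varepsilon}\subset V$.

(A) $|\omega|\le N^{-7/4}$. Then $W_N-\widehat W=o(1)$, $W_N'-\widehat W'=O(N^{-3/4})+o(1)$, and $z_N-\hat z=O(N^{-3/4})+O(N^{-1/2})+o(1)$ by \eqref{eq:zN}. As $V$ is compact, $(W_N,W_N',z_N)\in\mathcal O_\lambda$ for large $N$, and Lemma~\ref{lem:O} gives $A>\lambda B$.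

(B) $N^{-7/4}\le|\omega|\le w/2$. Since $|\omega|$ is bounded,
\begin{align*}
\beta_N&=6(\widetilde W+\omega)\bigl(\widetilde W''+N^2g^2\omega+Ng'\omega\bigr)-4\bigl(\widetilde W'+Ng\omega\bigr)^2\\
&=N^2g^2\omega\,(6\widetilde W+2\omega)+O(1)+O(N|\omega|).
\end{align*}
Here $|6\widetilde W+2\omega|\ge6|\widetilde W|-w\ge5|\widehat W|-o(1)$, and both error terms are $o(N^2|\omega|)$ because $N^2|\omega|\ge N^{1/4}$. So $|\beta_N|\ge4|\widehat W|N^2|g|^2|\omega|$ for large $N$, while $B=N^2|g|^2|\omega|+O(1)+O(N|\omega|)\le2N^2|g|^2|\omega|$. Hence $A\ge2|\widehat W|B>\lambda B$.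

(C) $|\omega|\ge w/2$. Now $1$ and $|\omega|$ are $O(|\omega|^2)$. From $W_N'=Ng\omega+O(1)$ and $W_N''=N^2g^2\omega+O(N|\omega|)$ we get $2W_N'W_N''=2N^3g^3\omega^2+O(N^2|\omega|^2)$, and \eqref{eq:zN} gives $3z_N=\frac32N^3g^3\omega^2+O(N^2|\omega|^2)$. So $|\alpha_N|\ge\frac14N^3g_0^3|\omega|^2$ for large $N$, whereas $B=O(N^2|\omega|)$. Thus $A/B$ is at least a constant times $N|\omega|\ge Nw/2$, and $A>\lambda B$ for large $N$.

\emph{The new boundary.} On $\partial M\subset Y\setminus L_{3\varepsilon}$ we have $|\omega|\ge\rho_1^N$, so $W_N=\omega(1+o(1))$ and $W_N'=Ng\omega(1+o(1))$. Hence $|W_N|>\lambda'$ for large $N$, $z_N^*=\frac49N^3g^3\omega^2(1+o(1))$, and $z_N=\frac12N^3g^3\omega^2(1+o(1))$ by \eqref{eq:zN}. As $\frac12-\frac49=\frac1{18}$, we get $|z_N-z_N^*|\ge\frac1{20}N^3g_0^3|\omega|^2$ for large $N$. This exceeds $\lambda'|W_N|(1+|W_N'|/|W_N|)^3=O(N^3|\omega|)$, since $|\omega|\ge\rho_1^N\to\infty$. Take $(W,z)=(W_N,z_N)$ with $N$ large.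
\end{proof}

\section{Proof of Theorem~\ref{thm:C}}\label{sec:induction}

\subsection{The exhaustion}

Choose domains $M_1\subset\mathring M_2\subset M_2\subset\mathring M_3\subset\cdots$ with union $X$, where $M_1$ is a closed disc in a coordinate chart. To obtain them, take compact connected sets with smooth boundary and add the relatively compact components of their complements, of which there are finitely many; the disc $M_1$ is Runge because its complement is connected. The next lemma splits the passage from $M_j$ to $M_{j+1}$ into the two moves that we control; see Figure~\ref{fig:step}.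

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (0.4,0) ellipse (3 and 1.9);
\draw[line width=11pt,gray!35] (-0.434,0.566) .. controls (0.5,1.5) and (2.2,1.3) .. (2.2,0) .. controls (2.2,-1.3) and (0.5,-1.5) .. (-0.434,-0.566);
\fill[gray!35] (-1,0) circle (1.0);
\filldraw[fill=gray!75] (-1,0) circle (0.8);
\draw[thick] (-0.434,0.566) .. controls (0.5,1.5) and (2.2,1.3) .. (2.2,0) .. controls (2.2,-1.3) and (0.5,-1.5) .. (-0.434,-0.566);
\draw[thick] (1.05,0) circle (0.35);
\node at (-1,0) {$M_j$};
\node at (2.65,0) {$\gamma$};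
\node at (-1.75,1.0) {$L$};
\node at (3.55,1.35) {$\partial M_{j+1}$};
\end{tikzpicture}
\caption{One step of the exhaustion, from a disc $M_j$ (dark) to an annulus $M_{j+1}$, whose boundary consists of the outer curve and the small inner circle. The domain $L$ (dark and light gray together) is a regular neighborhood of the union of $M_j$ and the arc $\gamma$. The two white regions between $L$ and $\partial M_{j+1}$ are annuli.}
\label{fig:step}
\end{figure}

\begin{lemma}\label{lem:exh}
For each $j$ there is a system of arcs $\gamma^{(j)}\subset\mathring M_{j+1}$ on $M_j$ such that $K_j=M_j\cup\gamma^{(j)}$ is Runge and has, inside any given neighborhood, a regular neighborhood $L\subset\mathring M_{j+1}$ that is a domain and for which $M_{j+1}\setminus\mathring L$ is a disjoint union of closed annuli, each joining a component of $\partial L$ to a component of $\partial M_{j+1}$.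
\end{lemma}

\begin{proof}
Let $Z$ be a component of $M_{j+1}\setminus\mathring M_j$, a compact connected oriented surface with boundary. It meets $\partial M_j$, since otherwise it would be open and closed in the connected set $M_{j+1}$. It meets $\partial M_{j+1}$, since otherwise $Z\setminus\partial M_j$ would be a relatively compact component of $X\setminus M_j$. So $Z$ has some genus $g$, $k\ge1$ boundary circles in $\partial M_j$ and $l\ge1$ in $\partial M_{j+1}$.

We build a model of $Z$. Take $k$ closed annuli, each with an inner and an outer circle, and attach bands ($1$-handles) to the outer circles, at disjoint places and compatibly with orientations, as follows: one band joining the $i$-th and the $(i+1)$-st outer circle for $1\le i<k$; and, inside one arc of one outer circle that is free of the other bands, $g$ successive pairs of bands with interleaved feet (pattern $abab$) followed by $l-1$ successive bands with adjacent feet (pattern $cc$). The joining bands merge the outer circles into one. In an interleaved pair, the first band splits a circle in two and the second merges the two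 again. Each of the last bands splits off one new circle. The result is connected and oriented, with $k$ inner and $l$ outer circles and Euler characteristic $-(k-1)-2g-(l-1)=2-2g-(k+l)$, so its genus is $g$. By the classification of compact surfaces it is diffeomorphic to $Z$, with the inner circles going to $Z\cap\partial M_j$. The cores of the bands, prolonged radially through the annuli to the inner circles, are disjoint arcs transversal to these circles. The model is a thickening of the union of the inner circles and the arcs, so the complement of a thinner thickening is a union of collars of the outer circles. Doing this in each $Z$ gives $\gamma^{(j)}$ and $L$.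

The set $X\setminus L$ is the union of $X\setminus M_{j+1}$ and of half-open annuli that reach $\partial M_{j+1}$. So every component of $X\setminus L$ contains a component of $X\setminus M_{j+1}$ and is not relatively compact. Thus $L$ is a domain, and $K_j$ is Runge by Lemma~\ref{lem:top}(a).
\end{proof}

\subsection{The induction}

Let $\lambda_j=j\,(1+\max_{M_{j+1}}|x|)^3\ge1$. We construct solutions $(W_j,z_j)$ over $M_j$, with curves $u_j$, and numbers $\varepsilon_j>0$ such that
\begin{itemize}
\item[(1$_j$)] $(W_j,z_j)$ is nondegenerate;
\item[(2$_j$)] $(W_j,W_j',z_j)\in\mathcal O_{\lambda_j}$ on $\partial M_j$;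
\item[(3$_j$)] $u_j$ is injective on $M_j$ and $u_j(M_j)\cap S=\emptyset$;
\item[(4$_j$)] for $j\ge2$: $A>\lambda_{j-1}B$ on $M_j\setminus\mathring M_{j-1}$ for the solution $(W_j,z_j)$;
\item[(5$_j$)] for $j\ge2$: $\|(W_j,z_j)-(W_{j-1},z_{j-1})\|_{M_{j-1}}<\varepsilon_{j-1}$.
\end{itemize}

\emph{Choice of $\varepsilon_j$.} Once $(W_j,z_j)$ is constructed, choose $\varepsilon_j<2^{-j}$, with $\varepsilon_j<\varepsilon_{j-1}/2$ if $j\ge2$, so small that every solution $(W,z)$ over $M_j$ with $\|(W,z)-(W_j,z_j)\|_{M_j}\le2\varepsilon_j$ has the following properties: it is nondegenerate; $u(M_j)\cap S=\emptyset$; and, if $j\ge2$, $u$ is injective on $M_{j-1}$ and $A>\lambda_{j-1}B$ on $M_j\setminus\mathring M_{j-1}$. Nondegeneracy is stable, as noted in Section~\ref{sec:tools}. The second and the last property are stable because $u$, $A$, $B$ are continuous functions of $(x,W,W',W'',z)$ and the sets involved are compact. For injectivity, the components of $v$ are holomorphic and uniformly close on $M_j$, so by Cauchy's estimates $u$ and $u_j$ are $C^1$-close on a compact neighborhood of $M_{j-1}$ in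 $\mathring M_j$, and Lemma~\ref{lem:inj} applies.

\emph{Start.} For small $\epsilon>0$ put $W=2\lambda_1+\epsilon x^4$ and $z=4\lambda_1^2+\int_{p_0}(W'')^2dx$ near the disc $M_1\ni p_0$. For $\epsilon=0$ the triple is the constant $(2\lambda_1,0,4\lambda_1^2)\in\mathcal O_{\lambda_1}$, as in the model case. So for small $\epsilon$ it lies in $\mathcal O_{\lambda_1}$ on $M_1$, and $W^{(4)}=24\epsilon\neq0$. Lemma~\ref{lem:gp} with a small enough perturbation gives $(W_1,z_1)$ with (1$_1$)--(3$_1$).

\emph{Step.} Given stage $j$, make three successive changes, each smaller than $\varepsilon_j/3$ in $\|\cdot\|_{M_j}$. By the choice of $\varepsilon_j$ all solutions that occur are nondegenerate, and (1$_{j+1}$), (5$_{j+1}$) will hold. First, Proposition~\ref{prop:arcs} with $M=M_j$, $\gamma=\gamma^{(j)}$, $\lambda=\lambda_j$ gives $(\widehat W,\hat z)$ over $K_j$. Take $L$ from Lemma~\ref{lem:exh}, so thin that $\hat z$ is defined near $L$ and that $L\setminus\mathring M_j$ lies in the neighborhood of $\partial M_j\cup\gamma^{(j)}$ on which $(\widehat W,\widehat W',\hat z)\in\mathcal O_{\lambda_j}$.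 Second, Proposition~\ref{prop:annuli} with $M_0=M_j$, $M=M_{j+1}$, $\lambda=\lambda_j$, $\lambda'=\lambda_{j+1}$ gives a solution over $M_{j+1}$ with properties (2$_{j+1}$) and (4$_{j+1}$). Third, Lemma~\ref{lem:gp} on $M_{j+1}$ gives (3$_{j+1}$), by a change so small in $\|\cdot\|_{M_{j+1}}$ that the open conditions (2$_{j+1}$) and (4$_{j+1}$) on compact sets persist.

\emph{Limit.} By (5$_j$), $W_j$ and $z_j$ converge uniformly on each $M_i$, to $W,z\in\mathcal O(X)$ with $dz=(W'')^2dx$. Since $\sum_{i\ge j}\varepsilon_i<2\varepsilon_j$, the solution $(W,z)$ is within $2\varepsilon_j$ of $(W_j,z_j)$ on $M_j$, for every $j$. By the choice of $\varepsilon_j$, $W^{(4)}\not\equiv0$, $u(M_j)\cap S=\emptyset$, $u$ is injective on $M_{j-1}$, and on $M_j\setminus\mathring M_{j-1}$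
\[
\frac A{(1+|x|)^3B}>\frac{\lambda_{j-1}}{(1+|x|)^3}\ge j-1
\]
for all $j\ge2$. This proves Theorem~\ref{thm:C}, and with it Theorem~\ref{thm:A}.\qed

\section{Finite limit sets}\label{sec:limit}

A \emph{Green function} of $X$ with pole $p_0$ is a positive harmonic function $G$ on $X\setminus\{p_0\}$ such that $G+\log|\zeta|$ extends harmonically to $p_0$ in a coordinate $\zeta$ centered there, and which is the smallest function with these properties. On the unit disc, $G=-\log|\zeta|$. The idea of the proof of Theorem~\ref{thm:B} is that the logarithm of the distance from a minimal surface to a point is, after a small correction, subharmonic. If an end of the surface converges to the point, this function tends to $-\infty$ along the end, and on a non-parabolic surface that forces it to be $-\infty$ on an open set.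

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{A subharmonic function.} Let $o\in\mathbb S^6$, $\varrho$ the distance to $o$, and $\phi=\log\tan(\varrho/2)$, which is negative for $\varrho<\pi/2$. As a function of $\varrho$, $\phi$ has first derivative $1/\sin\varrho$ and second derivative $-\cos\varrho/\sin^2\varrho$, and $\operatorname{Hess}\varrho(Y,Y)=\cot\varrho\,(|Y|^2-d\varrho(Y)^2)$. Hence
\[
\operatorname{Hess}\phi(Y,Y)=\frac{\cos\varrho}{\sin^2\varrho}\bigl(|Y|^2-2\,d\varrho(Y)^2\bigr).
\]
The trace on a $2$-plane with orthonormal basis $Y_1,Y_2$ is $\frac{2\cos\varrho}{\sin^2\varrho}\bigl(1-d\varrho(Y_1)^2-d\varrho(Y_2)^2\bigr)$, which is nonnegative for $0<\varrho<\pi/2$ because $|d\varrho|=1$. Let $u\colon X\to\mathbb S^6$ be an immersed holomorphic curve. It is minimal (Section~\ref{sec:geometry}), so the Laplacian of $\phi\circ u$ in the induced metric is the trace of $\operatorname{Hess}\phi$ on the tangent plane; and the induced metric is conformal. Thus $\phi\circ u$ is subharmonic where $0<\varrho\circ u<\pi/2$. At the points of the discrete set $u^{-1}(o)$ it tends to $-\infty$,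 and with this value it is subharmonic on $\{\varrho\circ u<\pi/2\}$.

\emph{A bounded harmonic function.} Let $G$ be a Green function with pole $p_0$, and suppose that the limit set of $u$ is $\{o_1,\dots,o_k\}$. Take disjoint closed balls of radius less than $\pi/2$ about the $o_i$, and domains $K\subset\mathring K_1\subset K_1\subset\mathring K_2\subset\cdots$ exhausting $X$, with $p_0\in\mathring K$ and with $u(X\setminus\mathring K)$ contained in the union of the balls; if no such $K$ existed, there would be a limit point outside the open balls. Let $m=\min_{\partial K}G>0$ and $H=1-G/m$. Then $H$ is harmonic on $X\setminus K$, $H\le0$ on $\partial K$, and $H<1$. Moreover $H>0$ at some point of $X\setminus K$. Otherwise $G\ge m$ on $X\setminus K$, and on $K$ by the minimum principle; then $G-m$ is nonnegative and nonconstant, hence positive on $X\setminus\{p_0\}$, has the same pole, and is smaller than $G$, which contradicts the minimality of $G$.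

\emph{Comparison.} Let $V$ be a component of $X\setminus K$ containing a point where $H>0$. The connected set $\overline V$ is mapped into one ball, about $o=o_i$ say, and $u\to o$ at infinity in $\overline V$, since $o$ is the only point of the limit set in that ball. Let $T>0$. The function $\phi\circ u+TH$ is subharmonic on $V$. On $\partial V\subset\partial K$ it is negative, and on $\partial K_n\cap V$ it is negative for large $n$, because there $\phi\circ u\le-T$ and $H<1$. By the maximum principle on $V\cap K_n$, and letting $n\to\infty$, $\phi\circ u\le-TH$ on $V$. Letting $T\to\infty$, we find $u\equiv o$ on the nonempty open set $V\cap\{H>0\}$, which is impossible for an immersion.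

Finally, a proper map $u\colon X\to\mathbb S^6\setminus\Lambda$ with $\Lambda$ finite has its limit set in $\Lambda$, so for $X$ the disc the conclusion of Theorem~\ref{thm:A} fails with $\Lambda$ in place of $S$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Madnick} Jesse Madnick, \emph{The Second Variation for Null-Torsion Holomorphic Curves in the 6-Sphere}, arXiv:2101.09580 (2021).
\end{thebibliography}
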